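\title{The extremal solution of reaction equations for the $p$-Laplacian has finite energy}

\begin{abstract}
Let $u_\lambda$ be the minimal solution of $-\Delta_p u=\lambda f(u)$ with zero boundary values in a smooth bounded domain $\Omega\subset\mathbb{R}^N$, where $p>1$ and $f$ is a positive increasing $C^1$ function that grows faster than $t^{p-1}$. We prove that the increasing limit $u^*$ of $u_\lambda$, as $\lambda$ tends to the extremal parameter $\lambda^*$, belongs to $W^{1,p}_0(\Omega)$ and solves the limiting problem, for every $p$, $\Omega$ and $f$. The proof rests on a priori estimates for semi-stable solutions, with constants independent of the nonlinearity: $|\nabla u|^p$ is locally of class $L^{N/(N-1)}$, and the energy cannot concentrate near $\partial\Omega$. We also obtain a universal energy bound for semi-stable solutions whose nonlinearity lies above $\Lambda t^{p-1}$ with $\Lambda$ larger than the first eigenvalue, and variational properties of $u^*$.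
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\Omega\subset\mathbb{R}^N$ be a smooth bounded domain, let $p>1$, and let $\Delta_p u=\operatorname{div}(|\nabla u|^{p-2}\nabla u)$ be the $p$-Laplace operator. Let $f:[0,\infty)\to\mathbb{R}$ be an increasing $C^1$ function with
\begin{equation}\label{eq:hypf}
f(0)>0\qquad\text{and}\qquad \lim_{t\to+\infty}\frac{f(t)}{t^{p-1}}=+\infty .
\end{equation}
For $\lambda>0$ we consider
\[
(P_{\lambda})\qquad -\Delta_p u=\lambda f(u)\ \text{ in }\Omega,\qquad u>0\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega .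
\]
A \emph{regular solution} is a solution $u\in C^1(\overline\Omega)$, the equation being understood in the weak sense; equivalently, it is a bounded weak solution in $W^{1,p}_0(\Omega)$. We take the following facts, due to Cabr\'e and Sanch\'on, as our starting point. There is $\lambda^*\in(0,\infty)$ such that $(P_\lambda)$ has a smallest regular solution $u_\lambda$, the \emph{minimal solution}, for $\lambda\in(0,\lambda^*)$, and no regular solution for $\lambda>\lambda^*$. The minimal solutions increase with $\lambda$, so the pointwise limit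
\[
u^*:=\lim_{\lambda\uparrow\lambda^*}u_\lambda
\]
exists, with values in $(0,+\infty]$.

Does $u^*$ solve $(P_{\lambda^*})$ in some sense? Two cases are known. For $p=2$, $u^*$ is a weak solution in the standard sense: $u^*\in L^1(\Omega)$, $f(u^*)\operatorname{dist}(\cdot,\partial\Omega)\in L^1(\Omega)$, and $\int_\Omega u^*(-\Delta\varphi)=\lambda^*\int_\Omega f(u^*)\varphi$ for all $\varphi\in C^2(\overline\Omega)$ vanishing on $\partial\Omega$; it is called the extremal solution. For the unit ball $\Omega=B_1$ and every $p>1$, Cabr\'e, Capella and Sanch\'on proved that $u^*$ is radially decreasing, belongs to $W^{1,p}_0(B_1)$, satisfies the equation against test functions in $C^1_c(B_1)$, and is semi-stable in the sense that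
\begin{equation}\label{eq:radialstab}
\int_{B_1}\big((p-1)|u^*_r|^{p-2}|\xi_r|^2-\lambda^* f'(u^*)\xi^2\big)\,dx\ge0
\end{equation}
for all radially symmetric $\xi\in C^1_c(B_1\setminus\{0\})$, where the subscript $r$ denotes the radial derivative.

The formulation for $p=2$ puts all derivatives on the test function, so only $u_\lambda$ and $f(u_\lambda)$, which are monotone in $\lambda$, have to pass to the limit. For $p\neq2$ the gradient enters nonlinearly and cannot be removed from the equation. The following notion asks for no more than what is needed to give a meaning to the equation and to the boundary condition.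

\begin{definition}\label{def:weak}
A \emph{weak solution} of $(P_\lambda)$ is a nonnegative, a.e.\ finite measurable function $u$ on $\Omega$ such that $T_k(u)=\min\{u,k\}\in W^{1,p}_0(\Omega)$ for every $k>0$, $u\in W^{1,1}_{\mathrm{loc}}(\Omega)$, $|\nabla u|^{p-1}\in L^1_{\mathrm{loc}}(\Omega)$, $f(u)\in L^1_{\mathrm{loc}}(\Omega)$, and
\[
\int_\Omega|\nabla u|^{p-2}\nabla u\cdot\nabla\varphi\,dx=\lambda\int_\Omega f(u)\varphi\,dx\qquad\text{for all }\varphi\in C^1_c(\Omega).
\]
It is an \emph{energy solution} if, in addition, $u\in W^{1,p}_0(\Omega)$.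
\end{definition}

The condition on the truncations $T_k(u)$ encodes the boundary condition. The question that we answer comes from the paper of Navarro and Villegas \cite{NV}: \emph{for $p\ne2$ and general $\Omega$ and $f$, is $u^*$ a weak solution of $(P_{\lambda^*})$?}

\subsection{Three examples}

The first example shows that the growth condition in \eqref{eq:hypf} cannot be dropped.

\begin{example}\label{ex:linear}
Let $p=2$, $\Omega=(-1,1)$, $f(t)=1+t$. For $\lambda<\pi^2/4$ the solution of $(P_\lambda)$ is $u_\lambda(x)=\cos(\sqrt\lambda\,x)/\cos\sqrt\lambda-1$. For $\lambda\ge\pi^2/4$ there is none, because testing with $\phi(x)=\cos(\pi x/2)$ gives $(\pi^2/4-\lambda)\int u\phi=\lambda\int\phi>0$. As $\lambda\uparrow\pi^2/4$, $u_\lambda\to+\infty$ at every point of $\Omega$.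
\end{example}

The other two examples are singular radial solutions in $B_1$ with $N>p$. They indicate which norm one can hope to bound.

\begin{example}[weak solutions of infinite energy]\label{ex:power}
Let $\beta>0$, $u=|x|^{-\beta}-1$ and $f(t)=(1+t)^m$ with $m=p-1+p/\beta$. With $r=|x|$ we have $|u_r|^{p-2}u_r=-\beta^{p-1}r^{-(\beta+1)(p-1)}$, so $-\Delta_pu=\lambda f(u)$ off the origin with $\lambda=\beta^{p-1}(N-p-\beta(p-1))$. If $\beta<\min\{N-1,\frac{N-p}{p-1}\}$, then $\lambda>0$, the functions $|\nabla u|$, $|\nabla u|^{p-1}$ and $f(u)$ are integrable, and the flux through $\partial B_r$, of order $r^{N-p-\beta(p-1)}$, tends to $0$; hence $u$ is a weak solution. But $\int|\nabla u|^p=\infty$ when $\beta\ge\frac{N-p}{p}$, and $\frac{N-p}{p}$ is smaller than both $N-1$ and $\frac{N-p}{p-1}$.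
\end{example}

\begin{example}[an unbounded semi-stable solution]\label{ex:log}
Let $u=-p\log|x|$ and $f(t)=e^t$. The same computation shows that $u$ is an energy solution with $\lambda=p^{p-1}(N-p)$. Expanding $\int_0^1r^{b}\big(\xi'+\frac{b-1}{2r}\xi\big)^2dr\ge0$ and integrating the cross term by parts gives Hardy's inequality $\int_0^1 r^{b}\xi'^2\,dr\ge\frac{(b-1)^2}{4}\int_0^1 r^{b-2}\xi^2\,dr$ for $\xi\in C^1_c(0,1)$. With $b=N+1-p$ it shows that \eqref{eq:radialstab} holds for $u$ and $\lambda$ as soon as $(p-1)(N-p)\ge4p$.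
\end{example}

So a weak solution need not have finite energy, and a stability inequality need not force boundedness. The energy $\int|\nabla u|^p$ lies between these two extremes, and it is finite for $u^*$ in the ball. It is natural to guess that stability bounds the energy of $u_\lambda$ in every domain. This is what we prove.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $p>1$, let $\Omega\subset\mathbb{R}^N$ be a smooth bounded domain, and let $f$ be an increasing $C^1$ function satisfying \eqref{eq:hypf}. Then: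
\begin{enumerate}
\item[(i)] $\sup_{\lambda<\lambda^*}\|\nabla u_\lambda\|_{L^p(\Omega)}<\infty$, $u^*\in W^{1,p}_0(\Omega)$, and $u_\lambda\to u^*$ strongly in $W^{1,p}_0(\Omega)$ as $\lambda\uparrow\lambda^*$;
\item[(ii)] $f(u^*)\in L^1(\Omega)$, $u^*f(u^*)\in L^1(\Omega)$, and
\[
\int_\Omega|\nabla u^*|^{p-2}\nabla u^*\cdot\nabla\varphi\,dx=\lambda^*\int_\Omega f(u^*)\varphi\,dx\qquad\text{for all }\varphi\in W^{1,p}_0(\Omega)\cap L^\infty(\Omega).
\]
\end{enumerate}
Consequently $T_k(u^*)\in W^{1,p}_0(\Omega)$ for all $k>0$, $u^*\in W^{1,1}(\Omega)$, $|\nabla u^*|^{p-1}\in L^1(\Omega)$, and $u^*$ is a weak solution, indeed an energy solution, of $(P_{\lambda^*})$.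
\end{theorem}

The estimates behind Theorem~\ref{thm:main} hold for a whole class of solutions. Let $g\in C^1([0,\infty))$ be nondecreasing with $g\ge0$, and let $u\in C^1(\overline\Omega)$ be a weak solution of
\begin{equation}\label{eq:g}
-\Delta_pu=g(u),\quad u>0\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega .
\end{equation}
Throughout, \emph{a solution of \eqref{eq:g}} means such a $u$ for such a $g$. We write
\[
\rho=|\nabla u|,\qquad U=\{x\in\Omega:\rho(x)>0\},\qquad \nu=\frac{\nabla u}{\rho},\qquad a=\rho^{p-2}\big(I+(p-2)\,\nu\otimes\nu\big),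
\]
with $\nu$ and $a$ defined on the open set $U$. The matrix $a$ is the Hessian of $z\mapsto|z|^p/p$ at $z=\nabla u$. It degenerates ($p>2$) or blows up ($p<2$) where $\nabla u$ vanishes, which is why the next definition tests only inside $U$.

\begin{definition}\label{def:stable}
A solution $u$ of \eqref{eq:g} is \emph{semi-stable} if
\begin{equation}\label{eq:Q}
Q(\xi):=\int_\Omega\big(a\nabla\xi\cdot\nabla\xi-g'(u)\xi^2\big)\,dx\ge0
\end{equation}
for all Lipschitz functions $\xi\ge0$ with compact support in $U$.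
\end{definition}

The form $Q$ is the second variation at $u$ of the energy functional associated with \eqref{eq:g}; for radial $u$ and $\xi$ its integrand is that of \eqref{eq:radialstab}. Example~\ref{ex:linear} suggests that what matters in the growth condition is the comparison with the first eigenvalue
\[
\lambda_1=\inf\Big\{\int_\Omega|\nabla\varphi|^p\Big/\int_\Omega|\varphi|^p\ :\ 0\ne\varphi\in W^{1,p}_0(\Omega)\Big\}.
\]
The next theorem confirms this. Here $n$ is the inner unit normal to $\partial\Omega$.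

\begin{theorem}\label{thm:universal}
For every $\Lambda>\lambda_1$ there is $C=C(N,p,\Omega,\Lambda)$ with the following property. If $M>0$ and $g(t)\ge\Lambda t^{p-1}$ for all $t\ge M$, then every semi-stable solution of \eqref{eq:g} satisfies
\[
\int_\Omega|\nabla u|^p+\int_\Omega u\,g(u)+\int_{\partial\Omega}|\partial_nu|^p\le CM^p .
\]
For $p\ge2$ the conclusion fails when $\Lambda=\lambda_1$.
\end{theorem}

Finally, let $F(t)=\int_0^tf$ and $J_\lambda(v)=\int_\Omega\big(\frac1p|\nabla v|^p-\lambda F(v)\big)\,dx$.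

\begin{theorem}\label{thm:more}
Under the assumptions of Theorem~\ref{thm:main}:
\begin{enumerate}
\item[(i)] $u^*$ minimizes $J_{\lambda^*}$ on $\{v\in W^{1,p}_0(\Omega):0\le v\le u^*\}$;
\item[(ii)] if $0\le w\in W^{1,p}_0(\Omega)$, $f(w)\in L^1_{\mathrm{loc}}(\Omega)$ and $-\Delta_pw\ge\lambda^*f(w)$ in $\mathcal D'(\Omega)$, then $u^*\le w$ a.e.;
\item[(iii)] $\nabla u^*\in L^{pN/(N-1)}_{\mathrm{loc}}(\Omega)$, and $\nabla u^*\in L^\infty_{\mathrm{loc}}(\Omega)$ if $N=1$.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} does not use Theorems~\ref{thm:universal} and~\ref{thm:more}. Section~\ref{sec:1d} carries out the argument in dimension one and describes the plan of the general proof.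

\section{Elementary tools}\label{sec:tools}

We write $p'=p/(p-1)$, $A(z)=|z|^{p-2}z$ for $z\in\mathbb{R}^N$, $d=\operatorname{dist}(\cdot,\partial\Omega)$, and for $\delta>0$
\[
K_\delta=\{x\in\Omega:d(x)\ge\delta\},\qquad S_\delta=\{x\in\Omega:d(x)<\delta\}.
\]
For $h\in W^{1,p}$ we use that $\nabla h_+=\mathbf 1_{\{h>0\}}\nabla h$ and that $\nabla h=0$ a.e.\ on each level set of $h$. The map $h\mapsto h_+$ is continuous on $W^{1,p}$: if $h_j\to h$, then $|\nabla(h_j)_+-\nabla h_+|\le|\nabla h_j-\nabla h|+|\mathbf 1_{\{h_j>0\}}-\mathbf 1_{\{h>0\}}|\,|\nabla h|$, and the last term tends to $0$ a.e.\ along any subsequence with $h_j\to h$ a.e. If $v\in W^{1,p}_0(\Omega)$ solves $-\Delta_pv=\phi$ with $\phi$ bounded, then by density the equation may be tested with every function in $W^{1,p}_0(\Omega)$, in particular with Lipschitz functions of compact support.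

\begin{lemma}[weak comparison]\label{lem:comp}
Let $D\subset\mathbb{R}^N$ be bounded and open, and let $v,w\in W^{1,p}(D)$ satisfy $(v-w)_+\in W^{1,p}_0(D)$ and $\int_DA(\nabla v)\cdot\nabla\varphi\le\int_DA(\nabla w)\cdot\nabla\varphi$ for all $0\le\varphi\in C^\infty_c(D)$. Then $v\le w$ a.e.\ in $D$.
\end{lemma}

\begin{proof}
If $0\le\varphi\in W^{1,p}_0(D)$ and $C_c^\infty(D)\ni\varphi_j\to\varphi$, then $(\varphi_j)_+\to\varphi$, and mollifying $(\varphi_j)_+$ shows that $\varphi$ is a limit of nonnegative functions in $C^\infty_c(D)$. So the inequality holds for $\varphi=(v-w)_+$ and reads $\int_{\{v>w\}}(A(\nabla v)-A(\nabla w))\cdot(\nabla v-\nabla w)\le0$. Since $A$ is the gradient of the strictly convex function $|z|^p/p$, we have $(A(z)-A(z'))\cdot(z-z')>0$ for $z\ne z'$. Hence $\nabla(v-w)_+=0$ a.e., and $(v-w)_+=0$ by Poincar\'e's inequality.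
\end{proof}

For a solution $u$ of \eqref{eq:g} set
\[
\mathcal E=\int_\Omega\rho^p,\qquad G(t)=\int_0^tg .
\]
The energy $\mathcal E$ is finite because $u\in C^1(\overline\Omega)$. Since $g\ge0$ is nondecreasing, $0\le G(t)\le t\,g(t)$, and testing \eqref{eq:g} with $u$ gives
\begin{equation}\label{eq:EG}
\int_\Omega G(u)\le\int_\Omega u\,g(u)=\mathcal E .
\end{equation}
The next lemma does not use stability. Its first part bounds the energy carried by the low values of $u$, its second part (Picone's inequality) bounds the size of the set of high values.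

\begin{lemma}\label{lem:two}
Let $u$ be a solution of \eqref{eq:g} and let $\varphi\ge0$ be Lipschitz with compact support in $\Omega$. Then
\begin{align}
\int_{\{u\le M\}}\rho^p\varphi^p&\le(pM)^p\int_\Omega|\nabla\varphi|^p\qquad\text{for all }M>0,\label{eq:trunc}\\
\int_\Omega\frac{g(u)}{u^{p-1}}\,\varphi^p&\le\int_\Omega|\nabla\varphi|^p .\label{eq:picone}
\end{align}
\end{lemma}

\begin{proof}
Test \eqref{eq:g} with $\varphi^p(M-u)_+\ge0$. As $g\ge0$ and $0\le(M-u)_+\le M$,
\[
\int_{\{u<M\}}\rho^p\varphi^p\le p\int\varphi^{p-1}(M-u)_+A(\nabla u)\cdot\nabla\varphi\le pM\Big(\int_{\{u<M\}}\rho^p\varphi^p\Big)^{1/p'}\|\nabla\varphi\|_{L^p}.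
\]
This is \eqref{eq:trunc}, because $\nabla u=0$ a.e.\ on $\{u=M\}$. For \eqref{eq:picone}, test with $\varphi^pu^{1-p}$, which is Lipschitz since $u$ is bounded below by a positive constant on the support of $\varphi$:
\[
\int\frac{g(u)}{u^{p-1}}\varphi^p=\int\Big(p\,\frac{\varphi^{p-1}}{u^{p-1}}A(\nabla u)\cdot\nabla\varphi-(p-1)\frac{\varphi^p\rho^p}{u^p}\Big)\le\int\big(p\,xy^{p-1}-(p-1)y^p\big),
\]
where $x=|\nabla\varphi|$ and $y=\varphi\rho/u$. Young's inequality $p\,xy^{p-1}\le x^p+(p-1)y^p$ concludes the proof.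
\end{proof}

\begin{remark}\label{rem:cheap}
Applied to $u_\lambda$, Lemma~\ref{lem:two} already gives part of Definition~\ref{def:weak}. By \eqref{eq:picone} and \eqref{eq:hypf}, $|K_\delta\cap\{u_\lambda>M\}|\to0$ as $M\to\infty$ uniformly in $\lambda\in[\lambda^*/2,\lambda^*)$, so $u^*<\infty$ a.e. By \eqref{eq:trunc}, $T_k(u^*)\in W^{1,p}_{\mathrm{loc}}(\Omega)$. The lemma says nothing about the gradient on the set where $u_\lambda$ is large, and nothing near $\partial\Omega$. These are the two difficulties.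
\end{remark}

\section{The argument in dimension one, and the plan}\label{sec:1d}

Let $\Omega=(-1,1)$, let $u$ be a solution of \eqref{eq:g}, and assume $g(t)\ge\Lambda t^{p-1}$ for $t\ge M$. We show that $\mathcal E\le CM^p$ if $\Lambda$ is large, with $C$ depending only on $p$.

The function $q=A(u')$ is $C^1$ with $q'=-g(u)$, and $|q|^{p'}=|u'|^p$, $|q|^{p'-2}q=u'$. Therefore $\big(\frac1{p'}|u'|^p\big)'=|q|^{p'-2}q\,q'=-g(u)u'$, that is,
\begin{equation}\label{eq:H}
H:=\tfrac1{p'}|u'|^p+G(u)\quad\text{is constant on }[-1,1].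
\end{equation}
Integrating over $(-1,1)$ and using \eqref{eq:EG} gives $2H\le2\mathcal E$. Since $G\ge0$,
\begin{equation}\label{eq:1dsup}
|u'|^p\le p'\,\mathcal E\quad\text{on }[-1,1].
\end{equation}
So the energy density is nowhere much larger than its mean, and a small set carries a small fraction of the energy. Now split $\Omega$ into three pieces. Let $\varphi$ be the piecewise linear function equal to $1$ on $K_\delta$, supported in $K_{\delta/2}$, with slopes $\pm2/\delta$, so that $c_\delta:=\int|\varphi'|^p=\delta(2/\delta)^p$.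
\begin{itemize}
\item On the boundary strip, \eqref{eq:1dsup} gives $\int_{S_\delta}|u'|^p\le2\delta p'\mathcal E$.
\item On the low interior part, \eqref{eq:trunc} gives $\int_{K_\delta\cap\{u\le M\}}|u'|^p\le p^pc_\delta M^p$.
\item On the high interior part, \eqref{eq:picone} gives $|K_\delta\cap\{u>M\}|\le c_\delta/\Lambda$, so \eqref{eq:1dsup} gives $\int_{K_\delta\cap\{u>M\}}|u'|^p\le p'c_\delta\mathcal E/\Lambda$.
\end{itemize}
Take $\delta=1/(8p')$. If $\Lambda\ge4p'c_\delta$, the sum reads $\mathcal E\le\frac14\mathcal E+p^pc_\delta M^p+\frac14\mathcal E$, and since $\mathcal E<\infty$ we get $\mathcal E\le2p^pc_\delta M^p$.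

The general proof has the same three pieces and the same absorption. What must be replaced is \eqref{eq:1dsup}, which was used twice. In dimension one the direction $\nu$ of the gradient is locally constant. In higher dimensions $\nu$ turns, and both uses of \eqref{eq:1dsup} acquire error terms involving $D\nu$. Stability is what controls $D\nu$. The steps are as follows.
\begin{enumerate}
\item Minimal solutions are semi-stable (Section~\ref{sec:stable}).
\item Semi-stability, combined with the sign of $g$, bounds weighted integrals of $D^2u$ by $\mathcal E$ (Section~\ref{sec:second}).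
\item In the interior this bounds $\nabla(\rho^p)$ in $L^1$, hence $\rho^p$ in $L^{N/(N-1)}$, by $C\mathcal E$. This replaces \eqref{eq:1dsup} on the high interior part (Section~\ref{sec:interior}).
\item Near $\partial\Omega$ the conserved quantity $H$ becomes a divergence-free tensor. Its normal component equals the positive quantity in \eqref{eq:H} minus a defect that measures how far $\nabla u$ is from being normal to the boundary. Step 2 shows that the defect has integral $O(\delta)\mathcal E$ on $S_\delta$, so the energy in the strip is controlled by interior quantities (Section~\ref{sec:boundary}).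
\end{enumerate}
All constants in Steps 2--4 are independent of $g$ and $u$.

\section{Minimal solutions are semi-stable}\label{sec:stable}

By \eqref{eq:hypf} the functional $J_\lambda$ is not bounded below, so $u_\lambda$ is not a global minimizer. We show that it minimizes $J_\lambda$ among the functions below it. The device is to freeze $f$ above a barrier $m\le u_\lambda$: the modified functional has a minimizer, and minimality of $u_\lambda$ identifies it. We allow a general barrier because Theorem~\ref{thm:more} needs one.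

\begin{lemma}\label{lem:frozen}
Let $\lambda\in(0,\lambda^*)$ and let $m$ be measurable with $0\le m\le u_\lambda$. For $s\in\mathbb{R}$ put $f_m(x,s)=f(\min\{s_+,m(x)\})$ and $F_m(x,s)=\int_0^sf_m(x,\sigma)\,d\sigma$. Then $J_{\lambda,m}(v)=\int_\Omega\big(\frac1p|\nabla v|^p-\lambda F_m(x,v)\big)$ has a minimizer $v$ on $W^{1,p}_0(\Omega)$, and
\[
-\Delta_pv=\lambda f_m(x,v),\qquad0\le v\le u_\lambda .
\]
If moreover $v\le m$ a.e., then $v=u_\lambda$.
\end{lemma}

\begin{proof}
Since $f$ is increasing, $0<f(0)\le f_m(x,s)\le f(u_\lambda(x))\le f(\max u_\lambda)$, and $f_m$ is continuous in $s$. Thus $F_m$ is Lipschitz in $s$, uniformly in $x$. By Poincar\'e's inequality $J_{\lambda,m}$ is coercive. The term $\int F_m(x,v)$ is continuous in $L^1(\Omega)$, hence weakly sequentially continuous on $W^{1,p}_0(\Omega)$ by Rellich's theorem, and $\int|\nabla v|^p$ is weakly lower semicontinuous. So a minimizer $v$ exists, and differentiating $J_{\lambda,m}(v+t\varphi)$ at $t=0$ gives the equation. From $0\le\lambda f_m(x,v)\le\lambda f(u_\lambda)=-\Delta_pu_\lambda$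 and Lemma~\ref{lem:comp} we get $0\le v\le u_\lambda$.

Next, $v$ is positive. Let $B_r(x_0)\subset\Omega$ and $b(x)=\gamma(r^{p'}-|x-x_0|^{p'})$. Then $A(\nabla b)=-(\gamma p')^{p-1}(x-x_0)$, so $-\Delta_pb=N(\gamma p')^{p-1}\le\lambda f(0)\le-\Delta_pv$ for small $\gamma>0$. The function $h=(b-v)_+$ satisfies $0\le h\le b$, so $(h-\tau)_+$ has compact support in $B_r(x_0)$ for $\tau>0$, and $h=\lim_{\tau\to0}(h-\tau)_+\in W^{1,p}_0(B_r(x_0))$. By Lemma~\ref{lem:comp}, $v\ge b>0$ a.e.\ in $B_r(x_0)$.

If $v\le m$, then $f_m(x,v)=f(v)$, so $v$ is a bounded positive weak solution of $(P_\lambda)$ in $W^{1,p}_0(\Omega)$, that is, a regular solution. As $u_\lambda$ is the smallest one and $v\le u_\lambda$, we have $v=u_\lambda$.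
\end{proof}

\begin{proposition}\label{prop:stable}
Let $\lambda\in(0,\lambda^*)$. Then
\begin{equation}\label{eq:onesided}
J_\lambda(u_\lambda)\le J_\lambda(w)\qquad\text{for all }w\in W^{1,p}_0(\Omega)\text{ with }0\le w\le u_\lambda,
\end{equation}
and $u_\lambda$ is a semi-stable solution of \eqref{eq:g} with $g=\lambda f$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:frozen} with $m=u_\lambda$ shows that $u:=u_\lambda$ minimizes $J_{\lambda,m}$, and $J_{\lambda,m}(w)=J_\lambda(w)$ when $0\le w\le u$. This is \eqref{eq:onesided}.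

Let $\xi\ge0$ be Lipschitz with compact support in $U$. On $\operatorname{supp}\xi$ both $u$ and $\rho$ are bounded below by positive constants, so there is $t_0>0$ such that, for $t\in[0,t_0]$, $0\le u-t\xi\le u$ and $|\nabla u-t\nabla\xi|\ge\frac12\min_{\operatorname{supp}\xi}\rho$ a.e.\ on $\operatorname{supp}\xi$. The function $|z|^p/p$ is $C^2$ off the origin and $F\in C^2([0,\infty))$, so $j(t)=J_\lambda(u-t\xi)$ can be differentiated twice under the integral and is $C^2$ on $[0,t_0]$. We have $j'(0)=-\int A(\nabla u)\cdot\nabla\xi+\lambda\int f(u)\xi=0$ and $j''(0)=Q(\xi)$. By \eqref{eq:onesided}, $j(t)\ge j(0)$, and Taylor's formula gives $Q(\xi)\ge0$.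
\end{proof}

The inequality \eqref{eq:onesided} only sees perturbations that push $u_\lambda$ down. This is why Definition~\ref{def:stable} is restricted to $\xi\ge0$; the test functions used below are nonnegative.

\section{The second-order estimate}\label{sec:second}

In Sections~\ref{sec:second}--\ref{sec:boundary}, $u$ is a semi-stable solution of \eqref{eq:g}, and $C$ denotes constants that depend only on $N$, $p$, $\Omega$ and on the auxiliary data indicated, never on $g$ or $u$.

\subsection{Regularity away from critical points}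

On $U$ the equation is locally uniformly elliptic: $DA(z)=|z|^{p-2}\big(I+(p-2)|z|^{-2}z\otimes z\big)$ has eigenvalues $(p-1)|z|^{p-2}$ in the direction of $z$ and $|z|^{p-2}$ in the orthogonal directions, and $a=DA(\nabla u)$. We use three theorems of the linear theory. Let $w\in W^{1,2}_{\mathrm{loc}}$ solve $\operatorname{div}(a\nabla w)=\phi$ weakly in an open set, with $a$ symmetric, locally bounded and locally uniformly elliptic, and $\phi\in L^\infty_{\mathrm{loc}}$. Then: (a) $w\in C^{0,\alpha}_{\mathrm{loc}}$ for some $\alpha\in(0,1)$ depending on the compact subset (De Giorgi--Nash--Moser); (b) if $a\in C^{0,\alpha}_{\mathrm{loc}}$, then $w\in C^{1,\alpha}_{\mathrm{loc}}$ (Schauder theory for divergence-form equations); (c) if $a$ is locally Lipschitz, then $w\in W^{2,2}_{\mathrm{loc}}$ and the equation holds a.e.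

\begin{lemma}\label{lem:reg}
The derivatives $u_i=\partial_iu$ belong to $C^1(U)\cap W^{2,2}_{\mathrm{loc}}(U)$ and satisfy
\begin{equation}\label{eq:lin}
\operatorname{div}(a\nabla u_i)+g'(u)u_i=0\qquad\text{a.e.\ in }U .
\end{equation}
Consequently $\rho,\nu_i\in C^1(U)\cap W^{2,2}_{\mathrm{loc}}(U)$ and $a\in C^1(U)$.
\end{lemma}

\begin{proof}
Let $B\Subset U$ be a ball and $\delta_hv=(v(\cdot+he_i)-v)/h$. For small $|h|$, uniform continuity gives $|\nabla u(x+he_i)-\nabla u(x)|\le\frac12\min_{\overline B}\rho$ on $B$, so the matrices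
\[
a_h(x)=\int_0^1DA\big(\nabla u(x)+s(\nabla u(x+he_i)-\nabla u(x))\big)\,ds
\]
have eigenvalues between two positive constants independent of $h$, and $a_h\to a$ uniformly on $B$. Subtracting the equations for $u(\cdot+he_i)$ and $u$ gives $\operatorname{div}(a_h\nabla\delta_hu)=-\delta_h(g(u))$ in $B$. Testing with $\zeta^2\delta_hu$, $\zeta\in C^1_c(B)$, gives Caccioppoli's inequality
\[
\int\zeta^2|\nabla\delta_hu|^2\le C'\int\big(|\nabla\zeta|^2|\delta_hu|^2+\zeta^2|\delta_h(g(u))|\,|\delta_hu|\big),
\]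
with $C'$ independent of $h$, and the right side is bounded in $h$ because $u$ and $g(u)$ are Lipschitz. Hence $u_i\in W^{1,2}_{\mathrm{loc}}(B)$ and $\nabla\delta_hu\rightharpoonup\nabla u_i$ weakly in $L^2_{\mathrm{loc}}(B)$. Since $\delta_h(g(u))\to g'(u)u_i$ uniformly, \eqref{eq:lin} holds weakly, with $g'(u)u_i$ bounded. By (a), $\nabla u\in C^{0,\alpha}_{\mathrm{loc}}$, so $a=DA(\nabla u)\in C^{0,\alpha}_{\mathrm{loc}}$. By (b), $\nabla u\in C^1(U)$, so $a\in C^1(U)$. By (c), $u_i\in W^{2,2}_{\mathrm{loc}}(U)$ and \eqref{eq:lin} holds a.e. Finally, $\rho$ and $\nu$ are smooth functions of $\nabla u\ne0$.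
\end{proof}

\subsection{Calculus with $\rho$ and $\nu$}

On $U$ let $\partial_\nu=\nu\cdot\nabla$, $\rho_\nu=\partial_\nu\rho$, and $|D\nu|^2=\sum_i|\nabla\nu_i|^2$. Computing $|D\nu|^2$ in an orthonormal basis that contains $\nu$, one sees that it is the sum of the squared principal curvatures of the level set of $u$ and of $|\partial_\nu\nu|^2$, the squared curvature of the gradient line; in particular $|\partial_\nu\nu|\le|D\nu|$. Differentiating $|\nu|^2=1$ gives $\sum_i\nu_i\nabla\nu_i=0$, that is, $\partial_j\nu\perp\nu$ for all $j$.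

From $u_i=\rho\nu_i$ we get $\nabla u_i=\nu_i\nabla\rho+\rho\nabla\nu_i$, and from $\rho^2=\sum_iu_i^2$ we get $\nabla\rho=\sum_i\nu_i\nabla u_i=D^2u\,\nu=\partial_\nu(\rho\nu)$. Therefore
\begin{equation}\label{eq:hess}
\nabla\rho=\rho_\nu\nu+\rho\,\partial_\nu\nu,\qquad|\nabla\rho|\le|\rho_\nu|+\rho|D\nu|,\qquad|D^2u|\le|\rho_\nu|+2\rho|D\nu| .
\end{equation}
So the Hessian consists of $\rho D\nu$ and of the single scalar $\rho_\nu=D^2u(\nu,\nu)$. The equation $\operatorname{div}(\rho^{p-1}\nu)=-g(u)$ reads $(p-1)\rho^{p-2}\rho_\nu+\rho^{p-1}\operatorname{div}\nu=-g(u)\le0$, and $|\operatorname{div}\nu|\le\sqrt N|D\nu|$, so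
\begin{equation}\label{eq:onesign}
(\rho_\nu)_+\le\frac{\sqrt N}{p-1}\,\rho|D\nu| .
\end{equation}
The negative part of $\rho_\nu$ contains $g(u)$ and has no such pointwise bound.

Let $Lw=\operatorname{div}(a\nabla w)+g'(u)w$ be the linearized operator, defined a.e.\ for $w\in C^1(U)\cap W^{2,2}_{\mathrm{loc}}(U)$. By \eqref{eq:lin}, $Lu_i=0$. Taking the divergence of $a\nabla\rho=\sum_i\nu_i\,a\nabla u_i$ gives $\operatorname{div}(a\nabla\rho)=\sum_i\nabla\nu_i\cdot a\nabla u_i-g'(u)\sum_i\nu_iu_i$, and $\sum_i\nu_iu_i=\rho$. Inserting $\nabla u_i=\nu_i\nabla\rho+\rho\nabla\nu_i$ and using $\sum_i\nu_i\nabla\nu_i=0$,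
\begin{equation}\label{eq:Lrho}
L\rho=\rho\sum_ia\nabla\nu_i\cdot\nabla\nu_i=\rho^{p-1}\big(|D\nu|^2+(p-2)|\partial_\nu\nu|^2\big)\ge\kappa\,\rho^{p-1}|D\nu|^2,
\end{equation}
with $\kappa=\min\{1,p-1\}$. The nonlinearity has disappeared. For a vector field $X\in C^2(\overline\Omega;\mathbb{R}^N)$, the same computation with $\nabla(X\cdot\nabla u)=\sum_i(X_i\nabla u_i+u_i\nabla X_i)$ gives
\[
L(X\cdot\nabla u)=\sum_i\big(2a\nabla X_i\cdot\nabla u_i+u_i\operatorname{div}(a\nabla X_i)\big).
\]
Since $DA$ is smooth off the origin and homogeneous of degree $p-2$, we have $|a|\le C\rho^{p-2}$ and $|Da|\le C\rho^{p-3}|D^2u|$. Hence $|L(X\cdot\nabla u)|\le C(\rho^{p-2}|D^2u|+\rho^{p-1})$, and by \eqref{eq:hess}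
\begin{equation}\label{eq:LX}
|L(X\cdot\nabla u)|\le C_1\big(\rho^{p-2}|\rho_\nu|+\rho^{p-1}|D\nu|+\rho^{p-1}\big),\qquad C_1=C_1(N,p,\|X\|_{C^2}).
\end{equation}

\subsection{The choice of the test function}

Ignore for a moment the critical points of $u$. For $\xi=c\eta$ an integration by parts gives $Q(c\eta)=\int c^2a\nabla\eta\cdot\nabla\eta-\int c\,Lc\,\eta^2$, provided that $c\eta$ vanishes on $\partial\Omega$. The choice $c=\rho$ and \eqref{eq:Lrho} bound $\int\rho^p|D\nu|^2\eta^2$ by $C\int\rho^p|\nabla\eta|^2$. But $\rho$ does not vanish on $\partial\Omega$, so $\eta$ has to, and a cutoff at distance $\delta$ from the boundary costs a factor $\delta^{-2}$. To reach the boundary, subtract from $\rho$ a solution of $Lw=0$ with the same boundary values. If the boundary is flat near a point, say $\{x_N=0\}$ with $n=e_N$, then $w=u_N$ does this exactly: $c=\rho-u_N\ge0$ vanishes on the flat part, $Lc=L\rho$, and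
\[
\kappa\int c\,\rho^{p-1}|D\nu|^2\eta^2\le\int c^2a\nabla\eta\cdot\nabla\eta\le C\int\rho^p|\nabla\eta|^2
\]
for cutoffs $\eta$ that do not vanish there. For a curved boundary we replace $u_N$ by $X\cdot\nabla u$ with $X=n$ on $\partial\Omega$. The price is the error \eqref{eq:LX}. Its last two terms are harmless, but $\rho^{p-2}|\rho_\nu|$ is the one second derivative that $D\nu$ does not control, and it comes with a constant that is not small. A second identity handles it: by \eqref{eq:onesign} it suffices to bound the integral of $-\rho_\nu$ against a weight, which is linear in $\rho_\nu$ and can be integrated by parts; the equation then produces $g(u)$ with the favorable sign.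

\begin{proposition}\label{prop:second}
Let $X\in C^2(\overline\Omega;\mathbb{R}^N)$ with $|X|\le1$, let $c=\rho-X\cdot\nabla u$, and let $0\le\eta\in C^1(\overline\Omega)$. Assume that either \emph{(i)} $\eta\in C^1_c(\Omega)$, or \emph{(ii)} $\eta\equiv1$ and $X=n$ on $\partial\Omega$. Then $0\le c\le2\rho$ and
\[
\int_Uc\,\big(\rho^{p-1}|D\nu|^2+\rho^{p-2}|\rho_\nu|\big)\eta^2\le C\int_\Omega\rho^p\big(\eta^2+|\nabla\eta|^2\big),\qquad C=C(N,p,\|X\|_{C^2}).
\]
\end{proposition}

\begin{proof}
The bounds on $c$ follow from $|X\cdot\nabla u|\le\rho$. To stay inside $U$ we truncate: for $\varepsilon>0$ let $c_\varepsilon=(c-\varepsilon)_+$ and $K=\{x\in\overline\Omega:c\ge\varepsilon\}\cap\operatorname{supp}\eta$. The set $K$ is compact since $c\in C(\overline\Omega)$, and $\rho\ge\varepsilon/2$ on $K$. In case (i), $K\subset\Omega$. In case (ii), $u=0$ on $\partial\Omega$ and $u\ge0$ give $\nabla u=\rho n$ on $\partial\Omega$, so $c=0$ there and again $K\subset\Omega$. Thus $K$ is a compact subset of $U$. As $c\in C^1(U)$,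 the functions $c_\varepsilon\eta$ and $c_\varepsilon\eta^2$ are Lipschitz with support in $K$, and the quantities
\[
\mathcal D=\int c_\varepsilon\rho^{p-1}|D\nu|^2\eta^2,\qquad\mathcal M=\int c_\varepsilon\rho^{p-2}|\rho_\nu|\eta^2,\qquad\mathcal S=\int_\Omega\rho^p(\eta^2+|\nabla\eta|^2)
\]
are finite. We use twice that, for $\sigma>0$, Young's inequality and $c_\varepsilon\le2\rho$ give
\begin{equation}\label{eq:young}
c_\varepsilon\rho^{p-1}|D\nu|\le\sigma c_\varepsilon\rho^{p-1}|D\nu|^2+\tfrac1{2\sigma}\rho^p .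
\end{equation}

\emph{Step 1: stability bounds $\mathcal D$ by $\mathcal M$.} Expanding both sides shows that
\[
a\nabla(c_\varepsilon\eta)\cdot\nabla(c_\varepsilon\eta)=a\nabla c_\varepsilon\cdot\nabla(c_\varepsilon\eta^2)+c_\varepsilon^2\,a\nabla\eta\cdot\nabla\eta .
\]
On $\{c>\varepsilon\}$, $\nabla c_\varepsilon=\nabla c$, and on $\{c\le\varepsilon\}$, $\nabla(c_\varepsilon\eta^2)=0$ a.e. Since $a\nabla c\in W^{1,2}_{\mathrm{loc}}(U)$,
\[
\int a\nabla c_\varepsilon\cdot\nabla(c_\varepsilon\eta^2)=\int a\nabla c\cdot\nabla(c_\varepsilon\eta^2)=-\int c_\varepsilon\eta^2Lc+\int g'(u)\,c\,c_\varepsilon\eta^2 .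
\]
As $c-c_\varepsilon=\varepsilon$ where $c_\varepsilon>0$, the inequality $Q(c_\varepsilon\eta)\ge0$ becomes
\[
\int c_\varepsilon\eta^2Lc\le\int c_\varepsilon^2\,a\nabla\eta\cdot\nabla\eta+r_\varepsilon,\qquad r_\varepsilon=\varepsilon\int g'(u)c_\varepsilon\eta^2 ,
\]
and $r_\varepsilon\to0$ as $\varepsilon\to0$ because $g'(u)$ and $\rho$ are bounded. The first term on the right is at most $C\mathcal S$. On the left write $Lc=L\rho-L(X\cdot\nabla u)$ and use \eqref{eq:Lrho}, \eqref{eq:LX}, and \eqref{eq:young} with $\sigma=\kappa/(2C_1)$. We get $\frac\kappa2\mathcal D\le C_1\mathcal M+C\mathcal S+r_\varepsilon$, that is,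
\begin{equation}\label{eq:DM}
\mathcal D\le C_2\,(\mathcal M+\mathcal S+r_\varepsilon).
\end{equation}

\emph{Step 2: the equation bounds $\mathcal M$ by a small multiple of $\mathcal D$.} For $\varepsilon=0$ one would test the equation with $c\eta^2$. We replace $c$ by a $C^1$ function $h(c)$ that vanishes for $c\le\varepsilon$ and reproduces the weight $c_\varepsilon$: let $h(s)=(s-\varepsilon)_+^2/s$ for $s>0$ and $h(0)=0$. Then $0\le h(s)\le s$, and for $s>\varepsilon$ we have $h'(s)=1-\varepsilon^2/s^2=\frac{s-\varepsilon}{s}\big(1+\frac\varepsilon s\big)$. Hence $h\in C^1([0,\infty))$ and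
\begin{equation}\label{eq:h}
0\le h(c)\le2\rho,\qquad0\le h'(c)\le1,\qquad c_\varepsilon\le c\,h'(c)\le2c_\varepsilon .
\end{equation}
The vector field $h(c)\eta^2\rho^{p-1}\nu$ is $C^1$ with support in $K$, so its divergence has integral zero. As $\operatorname{div}(\rho^{p-1}\nu)=-g(u)$,
\[
0=-\int g(u)h(c)\eta^2+\int\rho^{p-1}h'(c)\,\partial_\nu c\,\eta^2+2\int h(c)\rho^{p-1}\eta\,\partial_\nu\eta .
\]
Put $\theta=1-\nu\cdot X=c/\rho\in[0,2]$ on $U$. Then $\partial_\nu c=\theta\rho_\nu-\rho\,\partial_\nu\nu\cdot X-\rho\,\nu\cdot\partial_\nu X$, and since $\rho^{p-1}\theta=\rho^{p-2}c$,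
\begin{multline}\label{eq:divid}
\int g(u)h(c)\eta^2+\int\rho^{p-2}c\,h'(c)(-\rho_\nu)\eta^2\\
=-\int\rho^ph'(c)(\partial_\nu\nu\cdot X)\eta^2-\int\rho^ph'(c)(\nu\cdot\partial_\nu X)\eta^2+2\int h(c)\rho^{p-1}\eta\,\partial_\nu\eta .
\end{multline}
By \eqref{eq:h}, the last two terms are at most $C\mathcal S$. The first term on the right is the delicate one: it contains $D\nu$, which we control only with the weight $c$, and $c$ may be much smaller than $\rho$. The missing weight comes from orthogonality. The component of $X$ orthogonal to $\nu$ has squared length $|X|^2-(\nu\cdot X)^2\le(1-\nu\cdot X)(1+\nu\cdot X)\le2\theta$, so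
\begin{equation}\label{eq:orth}
|\zeta\cdot X|\le\sqrt{2\theta}\,|\zeta|\qquad\text{for every vector }\zeta\perp\nu .
\end{equation}
With $\zeta=\partial_\nu\nu$, $h'(c)\le2c_\varepsilon/c$ and $c_\varepsilon\le c$, on $\{c>\varepsilon\}$ we get, for any $\sigma>0$,
\[
\rho^ph'(c)|\partial_\nu\nu\cdot X|\le2\rho^p\frac{c_\varepsilon}{c}\sqrt{\frac{2c}{\rho}}\,|D\nu|\le2\sqrt2\,\big(c_\varepsilon\rho^{p-1}\big)^{1/2}|D\nu|\,\rho^{p/2}\le\sigma c_\varepsilon\rho^{p-1}|D\nu|^2+\frac2\sigma\rho^p .
\]
Dropping the nonnegative first term of \eqref{eq:divid}, we obtain $\int\rho^{p-2}c\,h'(c)(-\rho_\nu)\eta^2\le\sigma\mathcal D+C_\sigma\mathcal S$. Now $|\rho_\nu|=-\rho_\nu+2(\rho_\nu)_+$. By \eqref{eq:h}, \eqref{eq:onesign} and \eqref{eq:young},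
\[
\mathcal M\le\int\rho^{p-2}c\,h'(c)|\rho_\nu|\eta^2\le\sigma\mathcal D+C_\sigma\mathcal S+C\int c_\varepsilon\rho^{p-1}|D\nu|\eta^2\le2\sigma\mathcal D+C_\sigma\mathcal S .
\]

\emph{Conclusion.} Take $\sigma=1/(4C_2)$ and insert this bound in \eqref{eq:DM}. Since $\mathcal D<\infty$, we get $\mathcal D\le C(\mathcal S+r_\varepsilon)$ and then $\mathcal M\le C(\mathcal S+r_\varepsilon)$, with $C$ independent of $\varepsilon$. As $\varepsilon\downarrow0$, $c_\varepsilon\uparrow c$, and monotone convergence ends the proof.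
\end{proof}

\section{Interior higher integrability of the gradient}\label{sec:interior}

\begin{proposition}\label{prop:interior}
Let $\eta\in C^1_c(\Omega)$ with $0\le\eta\le1$. Then
\begin{align}
\int_U\eta^2\rho^{p-1}|\nabla\rho|&\le C_\eta\,\mathcal E,\label{eq:BV}\\
\|\eta^2\rho^p\|_{L^{N/(N-1)}(\Omega)}&\le C_\eta\,\mathcal E,\label{eq:higher}
\end{align}
with $L^\infty$ in \eqref{eq:higher} if $N=1$. Moreover, for all $\delta>0$ and $M>0$,
\begin{equation}\label{eq:interior}
\int_{K_\delta}\rho^p\le C_\delta\Big(M^p+|K_\delta\cap\{u>M\}|^{1/N}\,\mathcal E\Big).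
\end{equation}
\end{proposition}

\begin{proof}
By \eqref{eq:hess} and $|D\nu|\le|D\nu|^2+1$, we have $\rho^{p-1}|\nabla\rho|\le\rho^{p-1}|\rho_\nu|+\rho^p|D\nu|^2+\rho^p$ on $U$. Proposition~\ref{prop:second}(i) with $X=0$, for which $c=\rho$, gives \eqref{eq:BV}.

Let $V=\rho^p$. For $\tau>0$, $\psi=\eta^2(V-\tau)_+$ is Lipschitz with compact support in $U$, and $|\nabla\psi|\le p\,\eta^2\rho^{p-1}|\nabla\rho|\mathbf 1_U+2\eta|\nabla\eta|\rho^p$. The Sobolev inequality $\|\psi\|_{L^{N/(N-1)}}\le C\|\nabla\psi\|_{L^1}$ (for $N=1$, $\sup|\psi|\le\int|\psi'|$) and \eqref{eq:BV} bound the norm of $\psi$ by $C_\eta\mathcal E$. Letting $\tau\downarrow0$ gives \eqref{eq:higher}.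

Choose $\eta$ with $\eta=1$ on $K_\delta$. The integral of $\rho^p$ over $K_\delta\cap\{u\le M\}$ is at most $C_\delta M^p$ by \eqref{eq:trunc}. By H\"older's inequality, the integral over $K_\delta\cap\{u>M\}$ is at most $|K_\delta\cap\{u>M\}|^{1/N}\|\eta^2\rho^p\|_{L^{N/(N-1)}}$, and \eqref{eq:higher} concludes.
\end{proof}

\section{The energy does not concentrate at the boundary}\label{sec:boundary}

\subsection{A divergence-free tensor}

The analogue of the conserved quantity \eqref{eq:H} is the symmetric tensor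
\[
T=T'+G(u)\,I,\qquad T'=\rho^p\,\nu\otimes\nu-\tfrac1p\rho^pI ,
\]
with $T'=0$ where $\nabla u=0$. Since $|T'|\le C\rho^p$, both $T'$ and $T$ are continuous on $\overline\Omega$, and $|T|\le C(\rho^p+G(u))$. For $N=1$, $T=H$. We write $T:B=\sum_{i,j}T_{ij}B_{ij}$, $(D\varphi)_{ij}=\partial_i\varphi_j$, and $T(e,e)=Te\cdot e$. On $U$ the identity $\operatorname{div}T=0$ is a direct computation. At critical points $u$ need not be twice differentiable, and \eqref{eq:BV} is what allows us to cross them.

\begin{lemma}\label{lem:T}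
$\int_\Omega T:D\varphi=0$ for every Lipschitz $\varphi:\Omega\to\mathbb{R}^N$ with compact support in $\Omega$.
\end{lemma}

\begin{proof}
On $U$, $T'_{ij}=\rho^{p-2}u_iu_j-\frac1p\rho^p\delta_{ij}$ is $C^1$. Since $\sum_iu_iu_{ij}=\rho\,\partial_j\rho$,
\[
\sum_i\partial_iT'_{ij}=(\Delta_pu)u_j+\rho^{p-2}\sum_iu_iu_{ij}-\rho^{p-1}\partial_j\rho=-g(u)u_j .
\]
Let $\psi_\varepsilon=\min\{1,(\rho/\varepsilon-1)_+\}$. The field $\psi_\varepsilon\varphi$ is Lipschitz with compact support in $U$, so
\[
\int\psi_\varepsilon\,T':D\varphi=\int\psi_\varepsilon\,g(u)\nabla u\cdot\varphi-\int T'\varphi\cdot\nabla\psi_\varepsilon .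
\]
We have $|\nabla\psi_\varepsilon|\le\varepsilon^{-1}|\nabla\rho|\mathbf 1_{\{\varepsilon<\rho<2\varepsilon\}}$ a.e., so the last integral is at most $C\|\varphi\|_{L^\infty}$ times the integral of $\rho^{p-1}|\nabla\rho|$ over $\{\varepsilon<\rho<2\varepsilon\}\cap\operatorname{supp}\varphi$. This tends to $0$ by dominated convergence, since $\rho^{p-1}|\nabla\rho|$ is integrable on $U\cap\operatorname{supp}\varphi$ by \eqref{eq:BV}. As $\psi_\varepsilon\to\mathbf 1_U$ and $T'$, $\nabla u$ vanish off $U$, we obtain $\int T':D\varphi=\int\nabla(G(u))\cdot\varphi=-\int G(u)\operatorname{div}\varphi$.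
\end{proof}

\subsection{The defect}

Since $\Omega$ is smooth and bounded, there is $\delta_1>0$ such that $d$ is smooth on $\{x\in\overline\Omega:d\le3\delta_1\}$ and $(y,s)\mapsto y+sn(y)$ is a diffeomorphism of $\partial\Omega\times[0,3\delta_1]$ onto this set, with $d(y+sn(y))=s$, $|\nabla d|=1$, and with a continuous Jacobian $\mathcal J(y,s)\in[\frac12,2]$ such that $\mathcal J(y,0)=1$. Fix a smooth $\chi:[0,\infty)\to[0,1]$ with $\chi=1$ on $[0,\delta_1]$ and $\chi=0$ on $[2\delta_1,\infty)$, and let
\[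
X=\chi(d)\nabla d,\qquad c=\rho-X\cdot\nabla u,\qquad W=c\,\rho^{p-1}.
\]
Then $X\in C^2(\overline\Omega;\mathbb{R}^N)$ depends only on $\Omega$, $|X|\le1$, $X=n$ on $\partial\Omega$, and $X=\nabla d$ on $S_{\delta_1}$. The function $W\ge0$ is continuous on $\overline\Omega$, vanishes on $\partial\Omega$ and off $U$, and equals $\theta\rho^p$ on $U$, where $\theta=1-\nu\cdot X$.

For a unit vector $e$ we have on $U$
\[
T(e,e)=\Big((\nu\cdot e)^2-\frac1p\Big)\rho^p+G(u)=\frac1{p'}\rho^p+G(u)-\rho^p\big(1-(\nu\cdot e)^2\big).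
\]
The first form gives $|T(e,e)|\le\rho^p+G(u)$. In the second form, the last term is the defect announced in Section~\ref{sec:1d}; it vanishes when $\nabla u$ is parallel to $e$. For $e=\nabla d=X$ on $S_{\delta_1}$ we have $1-(\nu\cdot X)^2\le2\theta$, hence
\begin{equation}\label{eq:TW}
\rho^p\le p'\big(T(\nabla d,\nabla d)+2W\big)\qquad\text{on }S_{\delta_1};
\end{equation}
off $U$ this reads $0\le p'G(u)$. So $W$ dominates the defect. It vanishes on $\partial\Omega$, and Proposition~\ref{prop:second}(ii) bounds its gradient in $L^1$ up to the boundary; therefore it is small on thin strips.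

\begin{lemma}\label{lem:W}
For $0<\delta\le\delta_1$, $\int_{S_\delta}W\le C\delta\,\mathcal E$, with $C$ independent of $\delta$.
\end{lemma}

\begin{proof}
On $U$, $\nabla W=p\,\theta\rho^{p-1}\nabla\rho+\rho^p\nabla\theta$ and $\partial_j\theta=-\partial_j\nu\cdot X-\nu\cdot\partial_jX$. By \eqref{eq:orth} with $\zeta=\partial_j\nu$, $|\nabla\theta|\le\sqrt{2\theta}|D\nu|+C$. Using $\theta\rho=c\le2\rho$ and \eqref{eq:hess},
\begin{align*}
\theta\rho^{p-1}|\nabla\rho|&\le c\rho^{p-2}|\rho_\nu|+c\rho^{p-1}|D\nu|\le c\rho^{p-2}|\rho_\nu|+c\rho^{p-1}|D\nu|^2+2\rho^p,\\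
\rho^p\sqrt\theta\,|D\nu|&\le\rho^p\theta|D\nu|^2+\rho^p=c\rho^{p-1}|D\nu|^2+\rho^p .
\end{align*}
Proposition~\ref{prop:second}(ii) gives $\int_U|\nabla W|\le C\mathcal E$.

Fix $y\in\partial\Omega$ and $s\in(0,\delta)$, and let $\omega(\sigma)=W(y+\sigma n(y))$. Suppose $\omega(s)>0$ and let $s_0\in[0,s)$ be the last zero of $\omega$ before $s$. For $\sigma\in(s_0,s]$ the point $y+\sigma n(y)$ lies in $U$, where $W$ is $C^1$. Hence $\omega(s)=\lim_{\sigma\downarrow s_0}(\omega(s)-\omega(\sigma))\le\int_0^\delta(|\nabla W|\mathbf 1_U)(y+\sigma n(y))\,d\sigma$. Integrating in $s$ and $y$ and using the bounds on $\mathcal J$ twice,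
\[
\int_{S_\delta}W\le2\delta\int_{\partial\Omega}\int_0^\delta(|\nabla W|\mathbf 1_U)(y+\sigma n(y))\,d\sigma\,dy\le4\delta\int_U|\nabla W| .\qedhere
\]
\end{proof}

\subsection{From the strip to the interior}

\begin{proposition}\label{prop:boundary}
There are $\delta_0>0$ and $C_0$, depending only on $N,p,\Omega$, such that every semi-stable solution of \eqref{eq:g} satisfies
\begin{equation}\label{eq:global}
\mathcal E\le C_0\int_{K_{\delta_0}}|\nabla u|^p\qquad\text{and}\qquad\int_{\partial\Omega}|\partial_nu|^p\le C_0\,\mathcal E .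
\end{equation}
\end{proposition}

\begin{proof}
In dimension one, $H$ has the same integral over $S_\delta$ and over the adjacent layer $\{\delta<d<2\delta\}$. Lemma~\ref{lem:T} with a tent function of $d$ gives the analogue. Let $0<\tau<\delta\le\delta_1$, $\zeta_\tau(s)=(\min\{s,2\delta-s\}-\tau)_+$, and $\varphi=\zeta_\tau(d)\nabla d$, which is Lipschitz and supported in $\{\tau\le d\le2\delta-\tau\}$. Then $D\varphi=\zeta_\tau'(d)\nabla d\otimes\nabla d+\zeta_\tau(d)D^2d$ a.e., so
\[
\int_{\{\tau<d<\delta\}}T(\nabla d,\nabla d)=\int_{\{\delta<d<2\delta-\tau\}}T(\nabla d,\nabla d)-\int\zeta_\tau(d)\,T:D^2d .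
\]
Since $0\le\zeta_\tau\le\delta$, the last integral is at most $C\delta\int_\Omega(\rho^p+G(u))\le2C\delta\mathcal E$ in absolute value, by \eqref{eq:EG}. The first integral on the right is at most $\int_{K_\delta}(\rho^p+G(u))$. Let $\tau\to0$, which is allowed as $T$ is bounded, and use \eqref{eq:TW} and Lemma~\ref{lem:W}:
\[
\int_{S_\delta}\rho^p\le p'\int_{K_\delta}\big(\rho^p+G(u)\big)+C_3\,\delta\,\mathcal E,
\]
with $C_3$ independent of $\delta$. Fix $\delta=\min\{\delta_1,1/(2C_3)\}$, add $\int_{K_\delta}\rho^p$ to both sides, and absorb $\frac12\mathcal E<\infty$: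
\begin{equation}\label{eq:almost}
\mathcal E\le2(1+p')\int_{K_\delta}\rho^p+2p'\int_{K_\delta}G(u).
\end{equation}
It remains to remove $G(u)$. The global bound \eqref{eq:EG} is useless here, since it would put $2p'\mathcal E$ on the right; we localize it. Let $\delta_0=\delta/2$, $\eta\in C^1_c(\Omega)$, $0\le\eta\le1$, $\eta=1$ on $K_\delta$, $\operatorname{supp}\eta\subset K_{\delta_0}$, and $\mathcal I=\int_{K_{\delta_0}}\rho^p$. Testing \eqref{eq:g} with $u\eta$ and using H\"older's inequality and Poincar\'e's inequality $\|u\|_{L^p}\le C\mathcal E^{1/p}$,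
\[
\int_{K_\delta}G(u)\le\int u\,g(u)\eta=\int\rho^p\eta+\int u\,A(\nabla u)\cdot\nabla\eta\le\mathcal I+C\,\mathcal I^{1/p'}\mathcal E^{1/p}.
\]
With \eqref{eq:almost} and Young's inequality, $\mathcal E\le C\mathcal I+C\mathcal I^{1/p'}\mathcal E^{1/p}\le C\mathcal I+\frac12\mathcal E$. This proves the first inequality.

For the second one, let $0<2\tau<\delta_1$, $\psi_\tau(s)=\min\{1,(s/\tau-1)_+\}$, and apply Lemma~\ref{lem:T} to $\varphi=\psi_\tau(d)X$:
\[
\frac1\tau\int_{\{\tau<d<2\tau\}}T(\nabla d,\nabla d)=-\int\psi_\tau(d)\,T:DX\le C\int_\Omega\big(\rho^p+G(u)\big)\le2C\mathcal E .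
\]
In the coordinates $(y,s)$ the left side is the mean over $s\in(\tau,2\tau)$ of $\int_{\partial\Omega}T(\nabla d,\nabla d)(y+sn(y))\mathcal J(y,s)\,dy$. By uniform continuity it tends to $\int_{\partial\Omega}T(n,n)=\frac1{p'}\int_{\partial\Omega}|\partial_nu|^p$, because $\nabla u=\rho n$ and $G(u)=0$ on $\partial\Omega$.
\end{proof}

Combining \eqref{eq:global} with \eqref{eq:interior} for $\delta=\delta_0$, we obtain the inequality on which the rest of the paper relies.

\begin{corollary}\label{cor:key}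
There is $C_*=C_*(N,p,\Omega)$ such that every semi-stable solution of \eqref{eq:g} satisfies
\[
\mathcal E\le C_*\Big(M^p+|K_{\delta_0}\cap\{u>M\}|^{1/N}\,\mathcal E\Big)\qquad\text{for all }M>0 .
\]
\end{corollary}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $\mathcal E_\lambda=\int_\Omega|\nabla u_\lambda|^p$. By \eqref{eq:EG}, $\mathcal E_\lambda=\lambda\int_\Omega f(u_\lambda)u_\lambda$.

\emph{The uniform bound.} Let $\lambda\in[\lambda^*/2,\lambda^*)$. By Proposition~\ref{prop:stable}, $u_\lambda$ is a semi-stable solution of \eqref{eq:g} with $g=\lambda f$. Put $\mu(M)=\inf_{t\ge M}f(t)t^{1-p}$; by \eqref{eq:hypf}, $\mu(M)\to\infty$ as $M\to\infty$. Fix $0\le\varphi\in C^1_c(\Omega)$ with $\varphi=1$ on $K_{\delta_0}$. By \eqref{eq:picone},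
\[
\tfrac12\lambda^*\mu(M)\,|K_{\delta_0}\cap\{u_\lambda>M\}|\le\int_\Omega|\nabla\varphi|^p ,
\]
so Corollary~\ref{cor:key} gives $\mathcal E_\lambda\le C_*M^p+C(\lambda^*\mu(M))^{-1/N}\mathcal E_\lambda$ with $C=C(N,p,\Omega)$. Fix $M$ so large that the last coefficient is at most $\frac12$. As $\mathcal E_\lambda<\infty$, we get $\mathcal E_\lambda\le2C_*M^p$ for all $\lambda\in[\lambda^*/2,\lambda^*)$. For $\lambda<\lambda^*/2$, the monotonicity of $u_\lambda$ and of $t\mapsto tf(t)$ gives $\mathcal E_\lambda=\lambda\int f(u_\lambda)u_\lambda\le\mathcal E_{\lambda^*/2}$. Hence $\sup_{\lambda<\lambda^*}\mathcal E_\lambda<\infty$.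

\emph{Weak convergence and integrability.} Every sequence $\lambda_j\uparrow\lambda^*$ has a subsequence along which $u_{\lambda_j}$ converges weakly in $W^{1,p}_0(\Omega)$ and, by Rellich's theorem, a.e. The limit is $u^*$. So $u^*\in W^{1,p}_0(\Omega)$ and $u_\lambda\rightharpoonup u^*$ weakly. Since $f(u_\lambda)u_\lambda\uparrow f(u^*)u^*$ a.e.\ and $\lambda\int f(u_\lambda)u_\lambda$ is bounded, monotone convergence gives $u^*f(u^*)\in L^1(\Omega)$. Distinguishing $u^*\le1$ and $u^*>1$, we have $f(u^*)\le f(1)+u^*f(u^*)\in L^1(\Omega)$.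

\emph{Strong convergence.} Weak convergence does not suffice to pass to the limit in $A(\nabla u_\lambda)$; the ordering $u_\lambda\le u^*$ upgrades it. Since $f(u_\lambda)$ is bounded, the equation of $u_\lambda$ may be tested with $u^*\in W^{1,p}_0(\Omega)$:
\[
\mathcal E_\lambda=\lambda\int f(u_\lambda)u_\lambda\le\lambda\int f(u_\lambda)u^*=\int A(\nabla u_\lambda)\cdot\nabla u^*\le\mathcal E_\lambda^{1/p'}\|\nabla u^*\|_{L^p}.
\]
Thus $\|\nabla u_\lambda\|_{L^p}\le\|\nabla u^*\|_{L^p}$. The space $L^p(\Omega;\mathbb{R}^N)$ is uniformly convex for $1<p<\infty$, and in a uniformly convex Banach space $z_j\rightharpoonup z$ and $\limsup\|z_j\|\le\|z\|$ imply $z_j\to z$. Hence $\nabla u_\lambda\to\nabla u^*$ in $L^p$, which proves (i).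

\emph{The limit equation.} Every sequence $\lambda_j\uparrow\lambda^*$ has a subsequence with $\nabla u_{\lambda_j}\to\nabla u^*$ a.e.\ and $|\nabla u_{\lambda_j}|\le\Phi$ for some $\Phi\in L^p(\Omega)$. As $A$ is continuous and $|A(z)|^{p'}=|z|^p$, dominated convergence gives $A(\nabla u_{\lambda_j})\to A(\nabla u^*)$ in $L^{p'}$. For $\varphi\in W^{1,p}_0(\Omega)\cap L^\infty(\Omega)$ we have $|f(u_\lambda)\varphi|\le f(u^*)|\varphi|\in L^1(\Omega)$. Passing to the limit in $\int A(\nabla u_{\lambda_j})\cdot\nabla\varphi=\lambda_j\int f(u_{\lambda_j})\varphi$ proves (ii).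

Finally, $u^*\ge u_\lambda>0$; $T_k(u^*)=u^*-(u^*-k)_+\in W^{1,p}_0(\Omega)$; $u^*\in W^{1,1}(\Omega)$ and $|\nabla u^*|^{p-1}\in L^{p'}(\Omega)\subset L^1(\Omega)$ since $\Omega$ is bounded; and $C^1_c(\Omega)\subset W^{1,p}_0(\Omega)\cap L^\infty(\Omega)$. All requirements of Definition~\ref{def:weak} hold. \qed

\begin{remark}[where the hypotheses enter]\label{rem:hyp}
Beyond the existence of $\lambda^*$ and $u_\lambda$, the growth of $f$ is used once, to make $\mu(M)$ large; Example~\ref{ex:linear} shows what happens without it. Semi-stability is used once, in Step 1 of Proposition~\ref{prop:second}. The sign $g\ge0$ gives \eqref{eq:trunc}, \eqref{eq:onesign}, the favorable term in \eqref{eq:divid}, and $G\ge0$ in \eqref{eq:TW}. The monotonicity of the nonlinearity gives $G(t)\le tg(t)$, the comparisons in Lemma~\ref{lem:frozen}, and the monotone limits above; $f(0)>0$ gives the positivity in Lemma~\ref{lem:frozen}; $f\in C^1$ allows us to write $Q$ and \eqref{eq:lin}. The smoothness of $\partial\Omega$ provides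 the field $X\in C^2(\overline\Omega)$. The regularity $u_\lambda\in C^1(\overline\Omega)$ is used only qualitatively: it makes the absorbed terms finite and gives $c=0$ on $\partial\Omega$, but no constant depends on it.
\end{remark}

\section{Proof of Theorem~\ref{thm:universal}}\label{sec:universal}

By \eqref{eq:EG} and \eqref{eq:global}, it suffices to bound $\mathcal E$. When $\Lambda$ is merely larger than $\lambda_1$, the measure bound from \eqref{eq:picone} is not small enough to absorb the last term in Corollary~\ref{cor:key}. We argue by contradiction instead: if the energies blow up, then the set where $u$ exceeds $M$ fills $\Omega$, and Picone's inequality in the limit forces $\Lambda\le\lambda_1$.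

\emph{Scaling.} Let $s>0$. If $u$ is a semi-stable solution for $g$, then $u/s$ is a semi-stable solution for $g_s(t)=s^{1-p}g(st)$: indeed $-\Delta_p(u/s)=s^{1-p}g(u)$, and both $a$ and $g'(u)$ are multiplied by $s^{2-p}$. With $s=M$ we have $g_M(t)\ge\Lambda t^{p-1}$ for $t\ge1$ and the energy is divided by $M^p$, so we may assume $M=1$.

Suppose that the bound fails. Then there are pairs $(g_k,u_k)$ as in the theorem, with $M=1$ and energies $\mathcal E_k\to\infty$. The functions $v_k=\mathcal E_k^{-1/p}u_k$ are semi-stable solutions of \eqref{eq:g}, for rescaled nonlinearities, with $\int|\nabla v_k|^p=1$. Along a subsequence, $v_k\to v_0\ge0$ in $L^p(\Omega)$ and a.e.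

\emph{The limit is not zero.} Corollary~\ref{cor:key} for $v_k$ at level $\tau>0$ gives $1\le C_*(\tau^p+|\{v_k>\tau\}|^{1/N})$. If $v_0=0$, then $|\{v_k>\tau\}|\le\tau^{-p}\int v_k^p\to0$, so $1\le C_*\tau^p$ for all $\tau>0$, which is false.

\emph{The limit is positive a.e.} Let $0\le\varphi\in C^1_c(\Omega)$, $\tau\in(0,1)$ and $\ell_k=\log(v_k+\tau)$. Testing the equation of $v_k$, whose right side is nonnegative, with $\varphi^p(v_k+\tau)^{1-p}$ gives
\[
(p-1)\int\varphi^p|\nabla\ell_k|^p\le p\int\varphi^{p-1}|\nabla\ell_k|^{p-1}|\nabla\varphi|,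
\]
and H\"older's inequality yields $\int\varphi^p|\nabla\ell_k|^p\le(p')^p\int|\nabla\varphi|^p$. Let $B\Subset\Omega$ be a ball and take $\varphi=1$ on $B$. For fixed $\tau$, $\log\tau\le\ell_k\le v_k+\tau$, so $\ell_k$ is bounded in $W^{1,p}(B)$, and it converges a.e.\ to $\log(v_0+\tau)$. By weak lower semicontinuity, $h_\tau=\log\frac{v_0+\tau}{\tau}$ satisfies $\|\nabla h_\tau\|_{L^p(B)}\le C_B$ uniformly in $\tau$. Suppose that $Z=B\cap\{v_0=0\}$ has positive measure. Let $\bar h_\tau$ be the mean of $h_\tau$ on $B$. Poincar\'e's inequality gives $\|h_\tau-\bar h_\tau\|_{L^p(B)}\le C$, and since $h_\tau=0$ on $Z$, also $|\bar h_\tau|\,|Z|^{1/p}\le C$. Thus $\|h_\tau\|_{L^p(B)}$ is bounded uniformly in $\tau$. As $h_\tau\uparrow\infty$ on $\{v_0>0\}$ when $\tau\downarrow0$, we get $v_0=0$ a.e.\ in $B$. So on each ball $B\Subset\Omega$, either $v_0>0$ a.e.\ or $v_0=0$ a.e. The unions of the balls of each type are disjoint open sets that cover $\Omega$. Since $\Omega$ is connected and $v_0\not\equiv0$, we have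 $v_0>0$ a.e.\ in $\Omega$.

\emph{Conclusion.} Let $\varphi\in C^\infty_c(\Omega)$. Apply \eqref{eq:picone} to $u_k$ and the Lipschitz function $|\varphi|$, for which $|\nabla|\varphi||=|\nabla\varphi|$ a.e. As $g_k\ge0$ and $g_k(t)\ge\Lambda t^{p-1}$ for $t\ge1$,
\[
\Lambda\int_{\{v_k\ge\mathcal E_k^{-1/p}\}}|\varphi|^p=\Lambda\int_{\{u_k\ge1\}}|\varphi|^p\le\int_\Omega|\nabla\varphi|^p .
\]
Since $v_k\to v_0>0$ a.e.\ and $\mathcal E_k^{-1/p}\to0$, the indicator functions of these sets tend to $1$ a.e., so $\Lambda\int|\varphi|^p\le\int|\nabla\varphi|^p$. By density this holds on $W^{1,p}_0(\Omega)$, so $\Lambda\le\lambda_1$, a contradiction.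

\emph{Failure at $\Lambda=\lambda_1$ for $p\ge2$.} Recall that the infimum defining $\lambda_1$ is attained at a first eigenfunction $\varphi_1\in C^1(\overline\Omega)$, which solves $-\Delta_p\varphi_1=\lambda_1\varphi_1^{p-1}$, vanishes on $\partial\Omega$, and is positive in $\Omega$ by V\'azquez's strong maximum principle. For $p\ge2$, $g(t)=\lambda_1t^{p-1}$ is nonnegative, nondecreasing and $C^1$ on $[0,\infty)$, and $u=s\varphi_1$ solves \eqref{eq:g} for every $s>0$. The functional $\int\big(\frac1p|\nabla v|^p-\frac{\lambda_1}p|v|^p\big)$ is nonnegative on $W^{1,p}_0(\Omega)$ and vanishes at $v=u$. Differentiating it twice along $u-t\xi$, as in the proof of Proposition~\ref{prop:stable}, gives $Q(\xi)\ge0$, so $u$ is semi-stable. The hypothesis $g(t)\ge\lambda_1t^{p-1}$ holds with $M=1$, while $\int|\nabla u|^p=s^p\int|\nabla\varphi_1|^p$ is unbounded as $s\to\infty$. \qed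

\section{Proof of Theorem~\ref{thm:more}}\label{sec:more}

(i) Let $v\in W^{1,p}_0(\Omega)$ with $0\le v\le u^*$, and let $v_\lambda=\min\{v,u_\lambda\}=v-(v-u_\lambda)_+$, an admissible competitor in \eqref{eq:onesided}. By Theorem~\ref{thm:main}(i) and the continuity of the positive part, $(v-u_\lambda)_+\to(v-u^*)_+=0$ in $W^{1,p}_0(\Omega)$, so $v_\lambda\to v$ in $W^{1,p}_0(\Omega)$; also $v_\lambda\to v$ a.e. Since $f$ is positive and increasing, $F(v_\lambda)$ and $F(u_\lambda)$ lie between $0$ and $F(u^*)\le u^*f(u^*)\in L^1(\Omega)$. By dominated convergence we may let $\lambda\uparrow\lambda^*$ in $J_\lambda(u_\lambda)\le J_\lambda(v_\lambda)$, and we obtain $J_{\lambda^*}(u^*)\le J_{\lambda^*}(v)$.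

(ii) Fix $\lambda<\lambda^*$, let $m=\min\{w,u_\lambda\}$, and let $v$ be given by Lemma~\ref{lem:frozen}; then $v\le u_\lambda$. Since $f_m(x,v)\le f(m)\le f(w)$, for $0\le\varphi\in C^\infty_c(\Omega)$ we have
\[
\int A(\nabla v)\cdot\nabla\varphi=\lambda\int f_m(x,v)\varphi\le\lambda^*\int f(w)\varphi\le\int A(\nabla w)\cdot\nabla\varphi .
\]
As $v,w\in W^{1,p}_0(\Omega)$, Lemma~\ref{lem:comp} gives $v\le w$. Thus $v\le m$, and Lemma~\ref{lem:frozen} gives $u_\lambda=v\le w$. Let $\lambda\uparrow\lambda^*$.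

(iii) Let $\eta\in C^1_c(\Omega)$ with $0\le\eta\le1$. By \eqref{eq:higher} and Theorem~\ref{thm:main}(i), the norms $\|\eta^2|\nabla u_\lambda|^p\|_{L^{N/(N-1)}(\Omega)}$ are bounded uniformly in $\lambda$. Along a sequence with $\nabla u_{\lambda_j}\to\nabla u^*$ a.e., Fatou's lemma gives $\eta^2|\nabla u^*|^p\in L^{N/(N-1)}(\Omega)$ for $N\ge2$. For $N=1$ the uniform $L^\infty$ bound passes to the a.e.\ limit. \qed

\begin{thebibliography}{9}

\bibitem{NV}
Miguel Angel Navarro and Salvador Villegas,
\emph{Sharp estimates of radial minimizers of $p$-Laplace equations},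
arXiv:1412.1277 (2014).

\end{thebibliography}
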